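# Sorting words by rotation and the bijective Burrows–Wheeler transform

## 1. The Parikh vector as the only invariant

Take a word and allow two moves: rotate it by one letter, or apply the bijective Burrows–Wheeler transform. Both moves only rearrange letters, so the number of occurrences of each letter never changes. The first guess is that nothing else is preserved: from any word one can reach every other word with the same letter counts. This is a conjecture, whose source is Golnaz Badkobeh, Hideo Bannai, Dominik Köppl, "Bijective BWT based compression schemes", arXiv:2406.16475 (2024). We will prove that the guess is right. First we fix the definitions and test it by hand.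

Throughout, $\Sigma$ is a finite totally ordered alphabet, $<$ is the order on letters, and $\prec$ is the lexicographic order on words (a proper prefix of a word is smaller than the word).

**Definition (Lyndon words).** A nonempty word is a *Lyndon word* if it is strictly smaller than all of its proper cyclic rotations. Every nonempty word has a unique *Lyndon factorization* $w=L_1L_2\cdots L_m$ with Lyndon words $L_1\succeq L_2\succeq\cdots\succeq L_m$.

For instance $a$, $ab$, $acb$ are Lyndon words; $aa$ is not (it equals its own rotation), and neither is $ba$. The factorizations of $bca$ and $bacb$ are $bc\cdot a$ and $b\cdot acb$.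

**Definition (the transform).** Write $u\preceq_\omega v$ if $u^\infty\preceq v^\infty$, where $u^\infty=uuu\cdots$. Given $w=L_1\cdots L_m$ (Lyndon factorization), form the multiset of all $|L_j|$ cyclic rotations of each factor $L_j$, which has $|w|$ members. Sort it by $\preceq_\omega$. The word $\mathsf{BBWT}(w)$ is the concatenation of the last letters in this order.

Ties do no harm: rotations of Lyndon words are primitive, and two primitive words with the same infinite power are equal. The transform is a bijection on the words of each fixed length (Lemma 1 below proves this again). As an example, take $w=bacb=b\cdot acb$. The rotations are $b$ and $acb,cba,bac$. In $\preceq_\omega$ order they are $acb,\ bac,\ b,\ cba$; note that $bac$ comes before $b$, because $bacbac\cdots\prec bbb\cdots$. The last letters give $\mathsf{BBWT}(bacb)=bcba$.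

**Definition (rotation, Parikh vector).** For $w=w[1]\cdots w[n]$ put $\mathit{rot}(w)=w[n]w[1]\cdots w[n-1]$. The *Parikh vector* of a word over $c_1<\dots<c_\sigma$ is $(k_1,\dots,k_\sigma)$, where $k_j$ is the number of occurrences of $c_j$.

Now some tests.

* One distinct letter: there is a single word. Two distinct letters, one of which occurs once: there are $n$ words, all rotations of each other. Nothing to do.
* Letters $a,b,c$: there are two rotation classes, those of $abc$ and of $acb$. Since $bca=bc\cdot a$ has the sorted rotations $a,bc,cb$, we get $\mathsf{BBWT}(bca)=acb$, and the two classes are joined.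
* Letters $a,a,b,b$: there are six words in two rotation classes, of $aabb$ and of $abab$. The sorted rotations of the Lyndon word $aabb$ are $aabb,abba,baab,bbaa$, so $\mathsf{BBWT}(aabb)=baba$. Joined.
* Letters $a,a,a,b,b$: ten words in two rotation classes, of $aaabb$ and of $aabab$. From $aaabb,aabba,abbaa,baaab,bbaaa$ we read $\mathsf{BBWT}(aaabb)=baaba$, a rotation of $aabab$. Joined.
* Letters $a,b,b,c$: twelve words in three rotation classes, of $abbc$, $abcb$, $acbb$. From $bcab=bc\cdot ab$ with sorted rotations $ab,ba,bc,cb$ we get $\mathsf{BBWT}(bcab)=bacb$, and above we found $\mathsf{BBWT}(bacb)=bcba$. So the class of $abbc$ is joined to that of $acbb$, and that one to the class of $abcb$.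

The guess survives, and here is the statement.

**Theorem.** *Two words $x,y$ over $\Sigma$ can be transformed into each other by finitely many applications of $\mathit{rot}$ and $\mathsf{BBWT}$ if and only if they have the same Parikh vector.*

"Only if" is clear. For "if", note that both operations are permutations of the finite set of words with a given Parikh vector. So the inverse of each is a positive power of it, and "reachable by forward moves" is the same as "in the same orbit of the group generated by the two moves". Write $w\sim w'$ for this equivalence relation. In particular we may rotate in either direction, and we may use $\mathsf{BBWT}^{-1}$ instead of $\mathsf{BBWT}$. It will be enough to show that every class of $\sim$ contains the sorted word.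

From the textbooks we use that a Lyndon word is strictly smaller than each of its proper nonempty suffixes, and that it is unbordered (no proper nonempty prefix is also a suffix). Here are the consequences we need.

* **(L1)** *The first letter of a Lyndon word is its minimum letter, and if the length is at least $2$, the last letter is larger than the first.* A smaller letter later on would begin a smaller suffix. If the last letter equaled the first, it would be a border.
* **(L2)** *A Lyndon word over letters $\ge b$ that ends in $b$ is the word $b$.* Otherwise, by (L1), $b$ would be larger than its first letter.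
* **(L3)** *A Lyndon word whose first letter is the largest letter $z$ of the alphabet is the word $z$.* Otherwise its last letter would exceed $z$.
* **(L4)** *Every Lyndon word over letters $\ge b$ is $\succeq b$.* It starts with a larger letter, or it has $b$ as a prefix.

## 2. Reading the inverse transform off a permutation

The inverse transform is easier to handle than the transform: it is given by the cycles of a permutation, and concatenating words with separated letters makes this permutation a direct sum. This section sets that up.

For a word $w$ of length $n$ let $f=f_w$ be the sorted rearrangement of $w$ and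
$$\pi_w(i)=\#\{j:w[j]<w[i]\}+\#\{j\le i:w[j]=w[i]\}. \tag{1}$$
So $\pi_w\in S_n$ sends each position of $w$ to its position after stable sorting: $f[\pi_w(i)]=w[i]$, and $\pi_w$ is increasing on the positions of each letter. For a cycle $C$ of $\pi=\pi_w$ with minimum $i$, let
$$\omega(C)=f[i]\,f[\pi^{-1}(i)]\,f[\pi^{-2}(i)]\cdots\qquad(|C|\text{ letters}).$$
Its last letter is $f[\pi(i)]=w[i]$.

Example: $w=bcba$ has $f=abbc$ and $\pi=(2,4,3,1)$ in one-line notation. The cycles are $\{1,2,4\}$ and $\{3\}$. Reading the first along $\pi^{-1}$ from $1$ visits $1,4,2$ and gives $acb$; the second gives $b$.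

**Lemma 1.** *$\mathsf{BBWT}^{-1}(w)$ is the product of the words $\omega(C)$ in decreasing order of $\min C$, and this product is its Lyndon factorization.*

In the example this gives $\mathsf{BBWT}^{-1}(bcba)=b\cdot acb$, as found in Section 1.

*Proof.* **Comparing infinite words.** The aim is to order all rotations at once. Put $\rho_i=f[i]f[\pi^{-1}(i)]f[\pi^{-2}(i)]\cdots$, an infinite word. If $i<j$ then $f[i]\le f[j]$. If moreover $f[i]=f[j]$, then $\pi^{-1}(i)$ and $\pi^{-1}(j)$ are positions in $w$ of this same letter, on which $\pi$ is increasing, so $\pi^{-1}(i)<\pi^{-1}(j)$. Iterating: $i<j$ implies $\rho_i\preceq\rho_j$, and if $\rho_i=\rho_j$ then $\pi^{-t}(i)<\pi^{-t}(j)$ for all $t\ge0$.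

**Each $\omega(C)$ is Lyndon.** Let $i=\min C$. The rotation of $\omega(C)$ that begins at index $k\in C$ has infinite power $\rho_k$, so $\omega(C)^\infty=\rho_i$ is minimal among the infinite powers of the rotations. Suppose $\omega(C)=u^k$ with $k\ge2$. Then $i'=\pi^{-|u|}(i)\ne i$, so $i<i'$, and $\rho_i=\rho_{i'}$. Hence $\pi^{-t}(i)<\pi^{-t}(i')$ for all $t$; with $t=0,|u|,2|u|,\dots$ this reads $i<\pi^{-|u|}(i)<\pi^{-2|u|}(i)<\cdots$, impossible in a finite set. So $\omega(C)$ is primitive, its rotations are pairwise distinct, and it is the smallest of them: it is Lyndon.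

**The product is a Lyndon factorization.** The factors are nonincreasing for $\preceq_\omega$, and we need this for $\preceq$. If $u^\infty=v^\infty$ for Lyndon $u,v$, then $u=v$ by primitivity. We claim that for Lyndon $u,v$, $u^\infty\prec v^\infty$ implies $u\prec v$. If neither word is a prefix of the other, the first mismatch decides both comparisons; if $u$ is a proper prefix of $v$, then $u\prec v$. There remains the case $u=vx$ with $x$ nonempty. Then $x\succ u$ since $x$ is a proper suffix of $u$, and $x$ is not a prefix of $u$ since $u$ is unbordered, so $x$ and $u$ differ within the first $|x|$ letters. Put $Y=xu^\infty$. Then $Y\succ u^\infty=vxu^\infty=vY$. Prepending $v$ repeatedly, $Y\succ vY\succ v^2Y\succ\cdots$, so for each $k$ the prefix of $Y$ of length $k|v|$ is $\succeq v^k$; thus $Y\succeq v^\infty$. But $vY=u^\infty\prec v^\infty=v\,v^\infty$ gives $Y\prec v^\infty$, a contradiction.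

**Its transform is $w$.** The rotation of a factor beginning at index $i$ has infinite power $\rho_i$ and last letter $f[\pi(i)]=w[i]$. Since $\rho_1\preceq\rho_2\preceq\cdots\preceq\rho_n$, sorting puts the rotations in the order $i=1,\dots,n$, and the last letters spell $w$. $\square$

From now on $\varphi=\mathsf{BBWT}^{-1}$, and $\varphi(\varepsilon)=\varepsilon$ for the empty word $\varepsilon$. By Lemma 1 the last Lyndon factor of $\varphi(w)$ is $\omega(C)$ for the cycle $C\ni1$; it begins with $f[1]$, the smallest letter of $w$. We record three rules.

* **(P1)** *The last letter of $\varphi(w)$ is $w[1]$.* It is $f[\pi(1)]$.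
* **(P2)** *If every letter of $x$ is $\le$ every letter of $y$, then $\varphi(xy)=\varphi(y)\varphi(x)$, and the Lyndon factors of $\varphi(xy)$ are those of $\varphi(y)$ followed by those of $\varphi(x)$.* For a position in $x$, the letters of $y$ contribute nothing to (1): none is strictly smaller, and an equal one comes later. For a position in $y$, every letter of $x$ counts, being smaller or equal and earlier. So $\pi_{xy}=\pi_x\oplus\pi_y$ and $f_{xy}=f_xf_y$; the cycles in $y$ have the larger minima and come first.
* **(P3)** *Suppose the smallest letter $e$ of $w$ occurs exactly once, $w[1]=b$ is the second smallest letter, and $w[2]\ne e$. Then the last Lyndon factor of $\varphi(w)$ has length $\ge3$ and ends with $w[2]\,b$.* By (1), $\pi(1)=2$. Read along $\pi^{-1}$ from $1$, the cycle of $1$ ends with the indices $\pi(\pi(1))=\pi(2)$ and $\pi(1)=2$. Here $\pi(2)\ne1$ because $f[\pi(2)]=w[2]\ne e=f[1]$, and $\pi(2)\ne2=\pi(1)$ by injectivity. So $1,\pi(2),2$ are three different indices of the cycle, and the last two letters are $f[\pi(2)]f[2]=w[2]\,b$.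

## 3. Gathering the smallest letter

To reach the sorted word, one would first try to bring all copies of the smallest letter to the front. One combination of the two moves does this.

**Definition (the map $F$).** For a nonempty word $V=V'c$, with $c$ a letter, let $\varphi(cV')=L_1\cdots L_m$ be the Lyndon factorization, and put $F(V)=L_mL_1\cdots L_{m-1}$.

Since $cV'=\mathit{rot}(V)$ and $F(V)$ is a rotation of $\varphi(cV')$, we have $F(V)\sim V$. As $L_m$ begins with the smallest letter of $V$, so does $F(V)$. For example, for $V=abab$ the word $\mathit{rot}(V)=baba$ has $\pi=(3,1,4,2)$; reading $1,2,4,3$ gives $\varphi(baba)=aabb$, one Lyndon factor, so $F(abab)=aabb$.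

* **(F1)** *If all letters of $V'$ are $\ge c$, then $F(V'c)=c\,\varphi(V')$.* By (P2), $\varphi(cV')=\varphi(V')\,c$ with last Lyndon factor $c$.

For the rest of this section fix a letter $b$ and a Parikh vector of words $v$ over letters $\ge b$, with $q\ge1$ letters $b$ and $m_0\ge1$ letters $>b$. Let $B$ be the set of those $v$ that start **and** end with $b$.

**Lemma 2 (gathering).** *If $v\notin B$, then $F(v)\notin B$. Moreover, for all large $i$, $F^i(v)=b^qu$ with $u$ nonempty and free of $b$.*

*Proof.* **Staying outside $B$.** Let $v=v'c$ and $\varphi(cv')=L_1\cdots L_m$, and suppose $F(v)\in B$; we show $v\in B$. If $m=1$, the last letter of $F(v)=L_1$ is $c$ by (P1), so $c=b$. If $m\ge2$, then $L_{m-1}$ ends with $b$, so $L_{m-1}=b$ by (L2); then $L_m\preceq b$, so $L_m=b$ by (L4), and $c=b$ by (P1). In both cases $c=b$, and (F1) gives $F(v)=b\,\varphi(v')$, where $v'\ne\varepsilon$ because $m_0\ge1$. Its last letter is $v'[1]$ by (P1). So $v'[1]=b$, and $v=v'b\in B$.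

**The prefix of $b$'s grows.** $F(v)$ always begins with $b$. So after one step we have a word outside $B$ that begins with $b$, hence ends with a letter $c>b$, and all later iterates are of this kind. Let $v=v'c$ be such a word with maximal prefix $b^s$, $s\ge1$. In $cv'$ the positions $2,\dots,s+1$ carry the first $s$ letters $b$, and $b$ is the smallest letter, so $\pi_{cv'}(i)=i-1$ for $2\le i\le s+1$. Read along $\pi^{-1}$ from $1$, the cycle of $1$ begins $1,2,\dots,s+1$. Hence $L_m$, and with it $F(v)$, begins with $f[1]\cdots f[s+1]$, so with $b^{\min(s+1,q)}$. Iterating, we reach the prefix $b^q$ and keep it. The rest $u$ has the $m_0\ge1$ letters $>b$. $\square$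

This settles two-letter alphabets. If $a<b$ both occur in $w$, rotate $w$ so that it starts with $b$, and apply Lemma 2 with smallest letter $a$ (in the role of $b$ there): we reach $a^qu$ with $u$ free of $a$, which is sorted.

## 4. A block of small letters in front

With more letters, one would like to keep the sorted small letters in front and gather the next letter behind them. So we need to know what $F$ and $\varphi$ do to a word $\beta V$ in which every letter of $\beta$ is at most every letter of $V$. The answer is that the two parts change independently, $\beta$ by one of three permutations.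

**Definition (the maps $F_\top$ and $F_e$).** Let $\beta$ be a word and $\top$ a new letter larger than all letters of $\beta$. By (P1), $\varphi(\top\beta)=\beta'\top$; put $F_\top(\beta)=\beta'$. For a letter $e\ge$ all letters of $\beta$, (P1) gives $\varphi(e\beta)=\beta''e$; put $F_e(\beta)=\beta''$.

Both are injective because $\varphi$ is, and they preserve Parikh vectors, so they are bijections on the words with a given Parikh vector (those for which they are defined). The letter $\top$ serves only to define $F_\top$. Example: for $\top ba$ we have $f=ab\top$ and $\pi=(3,2,1)$, so $\varphi(\top ba)=b\cdot a\top$ and $F_\top(ba)=ba$. Two cases needed later: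

* *For a sorted word $\alpha$, $F_\top(\alpha)=\alpha$.* Here $\pi_{\top\alpha}(1)=|\alpha|+1$ and $\pi_{\top\alpha}(i)=i-1$ for $i\ge2$. There is one cycle, read $1,2,\dots,|\alpha|+1$, so $\varphi(\top\alpha)=\alpha\top$.
* In particular $\varphi(\top e)=e\top$, a single Lyndon factor, for one letter $e$.

**Lemma 3 (block lemma).** *Let every letter of $\beta$ be $\le$ every letter of $V=V'c$, where $\beta$ may be empty.*

1. *$\beta V\sim\varphi(\beta)\varphi(V)$.*
2. *If $c>$ all letters of $\beta$, then $\beta V\sim F_\top(\beta)F(V)$. Moreover, if $\varphi(cV')=L_1\cdots L_m$ and $\varphi(\top\beta)=S_1\cdots S_l\,(\beta''\top)$ are Lyndon factorizations, then*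
$$\varphi(c\beta V')=L_1\cdots L_{m-1}\,S_1\cdots S_l\,(\beta''L_m)\tag{2}$$
*is a Lyndon factorization.*
3. *If $V=ge$ with all letters of $g$ larger than the letter $e$, then $\beta V\sim F_e(\beta)F(V)$, and $F(V)=e\,\varphi(g)$.*

Formula (2) says: in the factorization of $\varphi(\top\beta)$, replace $\top$ by the last factor $L_m$. Example: $\beta=ba$, $V=cd$. Here $\varphi(dc)=cd$ is one Lyndon factor and $\varphi(\top ba)=b\cdot a\top$, so (2) predicts $\varphi(d\,ba\,c)=b\cdot acd$. Directly: $f=abcd$, $\pi=(4,2,1,3)$, the cycle of $1$ is read $1,3,4$, and $2$ is fixed, which gives $b\cdot acd$.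

*Proof.* **Part 1.** This is (P2) and a rotation: $\beta V\sim\varphi(\beta V)=\varphi(V)\varphi(\beta)\sim\varphi(\beta)\varphi(V)$.

**Part 2.** We compare the permutation of $w=c\beta V'$, a rotation of $\beta V$, with those of $\top\beta$ and $cV'$. Let $p=|\beta|$. If $p=0$, then $F_\top(\varepsilon)=\varepsilon$ and $\varphi(\top)=\top$ (so $l=0$, $\beta''=\varepsilon$), and everything is trivial. Let $p\ge1$, $\sigma=\pi_{\top\beta}$, $\tau=\pi_{cV'}$. Then $\sigma(1)=p+1$, and we claim
$$\pi_w(1)=p+\tau(1),\qquad \pi_w(i)=\sigma(i)\ (2\le i\le p+1),\qquad \pi_w(p+j)=p+\tau(j)\ (2\le j\le|V|).\tag{3}$$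
For position $1$, all $p$ letters of $\beta$ are smaller than $c$, and the rest of the count is that for $cV'$. For a position $i$ in $\beta$ ($2\le i\le p+1$), the letter $c$ is larger and does not count, and letters of $V'$ are larger, or equal but later; so only $\beta$ counts, as in $\top\beta$. For a position $p+j$ in $V'$, each of the $p$ letters of $\beta$ is smaller, or equal and earlier, so it counts; the rest is the count for $cV'$. Also $f_w=f_\beta f_{cV'}$.

Now the cycles. Those of $\tau$ avoiding $1$, shifted by $p$, are cycles of $\pi_w$ with the same words, namely $L_1,\dots,L_{m-1}$. Since $\sigma(1)=p+1$, the cycles of $\sigma$ avoiding $1$ also avoid $p+1$; they are cycles of $\pi_w$ inside $\{2,\dots,p\}$ with the same words $S_1,\dots,S_l$. The remaining elements form one cycle: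
$$1\mapsto p+\tau(1)\mapsto p+\tau^2(1)\mapsto\cdots\mapsto p+1\mapsto\sigma(p+1)\mapsto\cdots\mapsto1 .$$
It is the $\sigma$-cycle of $1$ with the element $p+1$ expanded into the shifted $\tau$-cycle of $1$. Read from its minimum $1$ along $\pi_w^{-1}$, it visits $1,\sigma^{-1}(1),\dots,\sigma(p+1)$, which spells $\beta''$, and then $p+1,\,p+\tau^{-1}(1),\dots,p+\tau(1)$, which spells $L_m$. So its word is $\beta''L_m$. The three kinds of cycles have minima $>p$, in $\{2,\dots,p\}$, and $1$. Ordering by decreasing minima, Lemma 1 gives (2). Rotating $L_1\cdots L_{m-1}$ to the end,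
$$\beta V\sim S_1\cdots S_l\,\beta''\,L_mL_1\cdots L_{m-1}=F_\top(\beta)F(V).$$

**Part 3.** The word $e\beta g$ is a rotation of $\beta ge$. Since the letters of $e\beta$ are $\le e$ and smaller than those of $g$, (P2) gives $\varphi(e\beta g)=\varphi(g)\varphi(e\beta)=\varphi(g)F_e(\beta)\,e$, which rotates to $F_e(\beta)\,e\,\varphi(g)$. By (F1), $F(ge)=e\,\varphi(g)$. $\square$

Three explicit values of $F$ will drive the proof. Let $e<b$ be letters.

* **(F2)** *If all letters of the nonempty word $v$ are $>e$, then $F(ev)=eF(v)$.* Apply (2) with $\beta=e$, where $\varphi(\top e)=e\top$: for $v=v'c$ with $\varphi(cv')=L_1\cdots L_m$, the Lyndon factorization is $\varphi(cev')=L_1\cdots L_{m-1}(eL_m)$. So $F(ev)=eL_mL_1\cdots L_{m-1}$.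
* **(F3)** *If all letters of $y\ne\varepsilon$ are $\ge b$ and $\hat y=\mathsf{BBWT}(y)$, then $F(b\,e\,\hat y\,b)=ebb\,y$.* By (P2), $\varphi(bbe\hat y)=\varphi(\hat y)\varphi(bbe)=y\,\varphi(bbe)$. For $bbe$ we have $f=ebb$ and $\pi=(2,3,1)$, one cycle read $1,3,2$, so $\varphi(bbe)=ebb$ is the last Lyndon factor.
* **(F4)** *If all letters of $h$ are $\ge b$ and $h$ contains a letter $>b$, then $F(h\,e\,b)=e\,v''$ with $v''$ starting with the largest letter of $h$.* In $bhe$ the unique smallest letter $e$ is last, so $\pi^{-1}(1)=|bhe|$. The last Lyndon factor starts with $f[1]\,f[|bhe|]$, that is, with $e$ followed by the largest letter.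

## 5. Gathering gets stuck on words that begin and end with $b$

Let $c_1<\dots<c_\sigma$ be the letters that occur, with multiplicities $k_j\ge1$, and put $\alpha_j=c_1^{k_1}\cdots c_j^{k_j}$ (so $\alpha_0=\varepsilon$). Let $\mathcal C$ be a class of $\sim$, and let $j$ be maximal such that $\mathcal C$ contains a word with prefix $\alpha_j$. We want $j=\sigma$. A word with prefix $\alpha_{\sigma-1}$ is already sorted, so $j\ne\sigma-1$. **Assume from now on that $j\le\sigma-2$**; we look for a contradiction. Put
$$b=c_{j+1},\qquad q=k_{j+1},\qquad \alpha=\alpha_j .$$
Let $\mathcal V$ be the set of words with the remaining Parikh vector (that of $c_{j+1}^{k_{j+1}}\cdots c_\sigma^{k_\sigma}$), let $m_0\ge1$ be the number of their letters $>b$, let $N=q+m_0$ be their length, and let $B\subset\mathcal V$ be the set of words that start and end with $b$.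

The natural attempt is to gather the $b$'s behind $\alpha$. It gives the following.

**(M)** *If $\alpha v\in\mathcal C$ (with $v\in\mathcal V$), then $v\in B$.*

Indeed the last letter of $v$ exceeds all letters of $\alpha$, and $F_\top(\alpha)=\alpha$, so Lemma 3(2) gives $\alpha v\sim\alpha F(v)$, hence $\alpha v\sim\alpha F^i(v)$ for all $i$. If $v\notin B$, Lemma 2 yields $\alpha b^qu=\alpha_{j+1}u\in\mathcal C$, against the maximality of $j$.

So the attempt succeeds unless $v$ begins and ends with $b$, and there it really stops: *$F$ maps $B$ into $B$.* If $v=v'b\in B$, then $v'[1]=b$, and by (F1) and (P1) $F(v)=b\,\varphi(v')$ ends with $v'[1]=b$. The smallest instance is $a\cdot bcb$. Here $\varphi(bc)=c\cdot b$, so $F(bcb)=bcb$. Applying $\varphi$ to the four rotations of $abcb$ gives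
$$\varphi(abcb)=bcba,\quad \varphi(babc)=cbab,\quad \varphi(cbab)=babc,\quad \varphi(bcba)=bacb,$$
from the permutations $(1,2,4,3)$, $(2,1,3,4)$, $(4,2,1,3)$, $(2,4,3,1)$, each with $f=abbc$. Three of the four images are rotations of $abcb$ again. Only $bcba$ leads out, to the class of $acbb$, from which gathering proceeds: $F(cbb)=b\,\varphi(cb)=b\,bc$ by (F1), so $acbb\sim abbc$ by (M)'s computation. So one must find the right rotation, and with long words it is not clear which it is. We will not look for it. Instead we assume that *every* way out is closed, and show that a set with such strong closure properties cannot exist, by counting.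

Two degenerate cases go first. If $j=0$, rotate a word of $\mathcal C$ so that it starts with a letter $\ne b$; this contradicts (M). So $j\ge1$. If $q=1$, then $B=\emptyset$, since a word of length $N\ge2$ that starts and ends with $b$ has two $b$'s; but $\mathcal C$ contains some $\alpha v$, contradicting (M). So
$$j\ge1,\qquad q\ge2,\qquad N\ge3 .$$

## 6. Prefixes moved by three permutations

We split off **one** copy of the letter just below $b$. Let $e=c_j$ and $\alpha=\alpha^-e$, where $\alpha^-$ may be empty. This single $e$ will be the unique smallest letter of the part we study. The price is that moves such as $\varphi$ scramble $\alpha^-$, and (M) speaks only about the sorted prefix. This section extends (M) to every prefix that can arise.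

Let $X$ be the set of words with the Parikh vector of $\alpha^-$; their letters are $\le e$. The maps $\Phi:=\varphi|_X$, $F_\top$, $F_e$ are permutations of $X$. Let $O$ be the orbit of $\alpha^-$ under the group they generate.

**Lemma 4.** *If $\beta\in O$, $v\in\mathcal V$ and $\beta ev\in\mathcal C$, then $v\in B$.*

*Proof.* Let $T=\{\beta\in X:\beta ev\in\mathcal C\text{ for some }v\in\mathcal V\setminus B\}$. The plan is to show that $T$ is mapped into itself by
$$F_\top,\qquad F_e\Phi,\qquad F_\top\Phi F_\top^{-1}.$$
Since $X$ is finite and these maps are injective, each then permutes $T$, so $T$ is invariant under the group they generate. This group contains $F_\top$, hence $\Phi$ (conjugate the third map back), hence $F_e$. So if $T\cap O\ne\emptyset$, then $\alpha^-\in T$: there is $v\notin B$ with $\alpha^-ev=\alpha v\in\mathcal C$, contradicting (M). Hence $T\cap O=\emptyset$, which is the lemma.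

**The map $F_\top$.** Besides invariance, this step provides a normal form. Let $\beta ev\in\mathcal C$ with $v\notin B$. The last letter of $ev$ is $\ge b>e$, so Lemma 3(2) and (F2) give $F_\top(\beta)F(ev)=F_\top(\beta)\,e\,F(v)\in\mathcal C$, and $F(v)\notin B$ by Lemma 2. So $F_\top(\beta)\in T$. Iterating $i$ times, where $i$ is a large multiple of the order of $F_\top$, brings $\beta$ back to itself, and Lemma 2 shows: *if $\beta\in T$, then $\beta eb^qu\in\mathcal C$ for some $b$-free $u\ne\varepsilon$.* Fix such a $u$ for the next two steps.

**The map $F_e\Phi$.** We apply $\varphi$ and then the move of Lemma 3(3). By (P2), $\varphi(eb^qu)=\varphi(u)\,b^q\,e$, as $\varphi(b^q)=b^q$. So Lemma 3(1) gives $\varphi(\beta)\,\varphi(u)\,b^q\,e\in\mathcal C$. Lemma 3(3) with $g=\varphi(u)b^q$ gives $F_e(\varphi(\beta))\;e\;\varphi(\varphi(u)b^q)\in\mathcal C$. By (P1) the word $\varphi(\varphi(u)b^q)$ ends with the first letter of $\varphi(u)$, which is $\ne b$. So it is not in $B$, and $F_e\Phi(\beta)\in T$.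

**The map $F_\top\Phi F_\top^{-1}$.** We go one step back along $F$, apply $\varphi$, and go forward again. Let $y=b^{q-2}u$ (recall $q\ge2$), $\hat y=\mathsf{BBWT}(y)$, $V=b\,e\,\hat y\,b$ and $\beta'=F_\top^{-1}(\beta)$. By (F3), $F(V)=ebb\,y=eb^qu$. The last letter $b$ of $V$ is larger than all letters of $\beta'$, so Lemma 3(2) gives $\beta'V\sim F_\top(\beta')F(V)=\beta eb^qu$, and therefore $\beta'V\in\mathcal C$. By (P2), $\varphi(V)=\varphi(\hat yb)\varphi(be)=h\,eb$ with $h=\varphi(\hat yb)$; here $\varphi(be)=eb$, because $f=eb$ and $\pi=(2,1)$. So Lemma 3(1) gives $\varphi(\beta')\,h\,e\,b\in\mathcal C$. The word $h$ has letters $\ge b$ and contains the letters of $u$, which are $>b$. Lemma 3(2) and (F4) give $F_\top(\varphi(\beta'))\;e\;v''\in\mathcal C$ with $v''$ starting with a letter $>b$, so $v''\notin B$. Hence $F_\top\Phi F_\top^{-1}(\beta)\in T$. $\square$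

## 7. A closed set $Q$ and its bijection with $S\times\{0,\dots,N\}$

We now collect everything that can follow a prefix from $O$. Let $Q$ be the set of words $V$, made of one letter $e$ and the letters of $\mathcal V$, such that $\beta V\in\mathcal C$ for some $\beta\in O$. Let
$$S=\{v\in\mathcal V:\ ev\in Q\}.$$
Some $\alpha v=\alpha^-ev$ lies in $\mathcal C$, so $S\ne\emptyset$. By Lemma 4, $S\subset B$.

* **(Q1)** *$\varphi(Q)=Q$.* By Lemma 3(1), $\beta V\in\mathcal C$ implies $\varphi(\beta)\varphi(V)\in\mathcal C$, with $\varphi(\beta)\in O$. So $\varphi(Q)\subset Q$, and equality holds because $\varphi$ is injective and $Q$ is finite.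
* **(Q2)** *$V\in Q\iff F(V)\in Q$.* If $V$ ends with a letter $\ge b$, this letter exceeds all letters of any $\beta\in O$, and Lemma 3(2) gives $\beta V\sim F_\top(\beta)F(V)$. If $V$ ends with $e$, then $V=ge$ with all letters of $g$ larger than $e$, and Lemma 3(3) gives $\beta V\sim F_e(\beta)F(V)$. Since $F_\top$ and $F_e$ permute $O$, both directions follow.

**The bijection.** Now we count $Q$. Let $V$ be any word with one $e$ and the letters of $\mathcal V$, so $|V|=N+1$, and let $U=\mathit{rot}(V)$. The last Lyndon factor of $\varphi(U)$ begins with the unique smallest letter $e$. So $\varphi(U)=y\,e\,x$, where $ex$ is the last factor and $y$ is the product of the others, and $F(V)=e\,xy$. Conversely, take $v\in\mathcal V$ and any splitting $v=xy$. Then $ex$ is Lyndon, since its first letter is its unique minimum, and the Lyndon factors of $y$ have all letters $>e$, so they are larger than $ex$. By uniqueness of the factorization, $ex$ is the last Lyndon factor of $yex$. So $V\mapsto(xy,|x|)$ is a bijection onto $\mathcal V\times\{0,\dots,N\}$. By (Q2), $V\in Q$ if and only if $e\,xy\in Q$, that is, $xy\in S$. Hence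
$$Q\longrightarrow S\times\{0,\dots,N\},\qquad V\mapsto(xy,|x|)\quad\text{is a bijection.}\tag{4}$$

For example, with $e=a$ and $\mathcal V$ the words with letters $b,b,c$, the words $V$ with $xy=bcb$ are, for $|x|=0,1,2,3$,
$$bcba,\quad abcb,\quad babc,\quad cabb,$$
because $\varphi(abcb)=bcb\cdot a$, $\varphi(babc)=cb\cdot ab$, $\varphi(cbab)=b\cdot abc$ and $\varphi(bcab)=abcb$. (The first three are in Section 5; the last has $\pi=(2,4,1,3)$ and one cycle, read $1,3,4,2$.) In this smallest case the whole argument is visible. Here $\alpha^-=\varepsilon$, $O=\{\varepsilon\}$ and $B=\{bcb\}$, so our assumptions force $S=\{bcb\}$, and $Q$ would be these four words. But $\varphi(bcba)=bacb$ is not among them, against (Q1). In general the clash has to come from counting.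

**First and last letters.** By (P1) the last letter of $V$, which is $U[1]$, is the last letter of $\varphi(U)=yex$, so it is the last letter of $x$, or $e$ if $x=\varepsilon$. For fixed $v=xy\in S$ and $|x|=1,\dots,N$, the last letter of $x$ runs through all letters of $v$. So in $Q$
$$\text{exactly } m_0|S|\text{ words end with a letter}>b,\qquad\text{exactly }|S|\text{ words end with }e.\tag{5}$$
By (P1) the last letter of $\varphi(V)$ is $V[1]$, and $\varphi$ permutes $Q$ by (Q1). So first letters of words of $Q$ have the same distribution as last letters:
$$\#\{V\in Q:V[1]>b\}=m_0|S|.\tag{6}$$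

## 8. The beginnings and ends of words in $Q$ and $S$

We now squeeze the words of $Q$ and $S$. The goal of this section is a lower bound for the number of words of $Q$ that begin with $b$ followed by a larger letter. The first fact is what makes the escape $\varphi(beg)=\varphi(g)eb$ unavailable.

**Fact 1.** *No $V\in Q$ begins with $be$.*

*Proof.* Let $V=beg$ and $\beta V\in\mathcal C$ with $\beta\in O$. By (P2) and Lemma 3(1), $\varphi(\beta)\,\varphi(g)\,eb\in\mathcal C$. The word $\varphi(g)$ has letters $\ge b$ and contains the $m_0\ge1$ letters $>b$. So Lemma 3(2) and (F4) give $F_\top(\varphi(\beta))\,e\,v''\in\mathcal C$ with $v''$ starting with a letter $>b$. Since $F_\top(\varphi(\beta))\in O$, this contradicts Lemma 4. $\square$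

Next we sharpen $S\subset B$: the runs of $b$ at both ends of a word of $S$ have length exactly $1$.

**Fact 2.** *Every $v\in S$ begins with $bd$ and ends with $d'b$ for some letters $d,d'>b$.*

*Proof.* We know $v\in B$ and $|v|=N\ge3$. Suppose $v=bby$, so $y\ne\varepsilon$. With $\hat y=\mathsf{BBWT}(y)$ and $V=be\hat yb$, (F3) gives $F(V)=ebby=ev\in Q$. So $V\in Q$ by (Q2), contradicting Fact 1. Hence $v[2]>b$.

For the other end, write $v=v'b\in S$. By (F2) and (F1), $F(ev)=eF(v)=e\,b\,\varphi(v')$, which is in $Q$ by (Q2). So $v'b\mapsto b\varphi(v')$ maps $S$ to $S$. It is injective, hence bijective, and it is enough to look at the ends of the images. Here $v'=bt$ with $t$ nonempty (as $|v|\ge3$) and $t[1]=v[2]>b$. By (P2), $\varphi(v')=\varphi(t)\,b$, and $\varphi(t)$ ends with $t[1]>b$ by (P1). So every element of $S$ ends with a letter $>b$ followed by $b$. $\square$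

Now we find the beginnings of the words of $Q$ that do not end with $b$: first those ending with $e$, then those ending with a letter $>b$.

**Fact 3.** *If $V=ge\in Q$, then $g[1]=b$ and $g[2]>b$.*

*Proof.* By (F1), $F(V)=e\,\varphi(g)$, so by (Q2) $\varphi(g)\in S$. By Fact 2 it ends with $b$ preceded by a letter $>b$, and by (P1) $g[1]=b$. Write $g=b^it$ with $i\ge1$, $t\ne\varepsilon$ and $t[1]>b$. Then $\varphi(g)=\varphi(t)\,b^i$ by (P2), and $\varphi(t)$ ends with $t[1]>b$. So $\varphi(g)$ ends with exactly $i$ letters $b$, and $i=1$. $\square$

**Fact 4.** *If $V\in Q$ ends with a letter $c>b$, then $V[1]=b$ and $V[2]>b$.*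

*Proof.* Let $U=\mathit{rot}(V)$, so $U[1]=c$, and $\varphi(U)=yex$ as in Section 7, with $xy\in S$. By (P1) the last letter of $\varphi(U)$ is $c\ne e$, so $x$ ends with $c$. By Fact 2 the word $xy$ ends with $b$, preceded by a letter $>b$. So $y\ne\varepsilon$, and $y$ ends with exactly one $b$ (that is, its final run of $b$'s has length $1$).

We turn this into a statement about fixed points. By (L4) the Lyndon factors of $y$ equal to $b$ come last, and by (L2) any other factor of $y$ ends with a letter $>b$. So the number of factors $b$ is the length of the final run of $b$'s in $y$, which is $1$. The last factor $ex$ is not $b$. So exactly one Lyndon factor of $\varphi(U)$ equals $b$; that is, by Lemma 1, there is exactly one $i$ with $U[i]=b$ and $\pi_U(i)=i$.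

Since $e$ is the only smaller letter, $\pi_U(i)=1+\#\{k\le i:U[k]=b\}$ whenever $U[i]=b$. So $\pi_U(i)=i$ means that $U[1],\dots,U[i]$ contain exactly one letter $\ne b$, and this must be $U[1]=c$; that is, $U[2]=\cdots=U[i]=b$. Existence of such an $i$ gives $U[2]=b$, and $i=2$ is one. If $U[3]=b$, then $i=3$ would be another; so $U[3]\ne b$. Since $|U|=N+1\ge4$, we get $V[1]=U[2]=b$ and $V[2]=U[3]\ne b$. By Fact 1, $V[2]\ne e$, so $V[2]>b$. $\square$

By (5), Facts 3 and 4 concern $|S|$ and $m_0|S|$ words of $Q$, and these two sets are disjoint. So
$$\#\{V\in Q:\ V[1]=b,\ V[2]>b\}\ \ge\ (m_0+1)|S|.\tag{7}$$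

## 9. Too many words begin with $b$ and a larger letter

The rule (P3) turns a beginning $bd$ of $V$ into an end $db$ of $\varphi(V)$. So (7) forces many words of $Q$ to end with $db$, $d>b$, and we now bound their number from above. For this we need more about $S$, which comes from a count that must be an equality.

**Fact 5.** *In every $v\in S$, each letter $>b$ is immediately followed by $b$.*

*Proof.* Let $V\in Q$ with $V[1]=d>b$. By Facts 3 and 4, words of $Q$ ending with $e$ or with a letter $>b$ begin with $b$; so $V$ ends with $b$, and $U=\mathit{rot}(V)$ begins with $bd$. By (P3), applied to $U$, the last Lyndon factor $ex$ of $\varphi(U)$ has length $\ge3$ and ends with $db$, so $x$ ends with $db$. In the bijection (4) such a $V$ corresponds to a pair $(v,|x|)$ with $v[|x|-1]>b$ and $v[|x|]=b$. So the number of such $V$ is at most $\sum_{v\in S}\rho(v)$, where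
$$\rho(v)=\#\{i:\ v[i]>b,\ v[i+1]=b\}\le m_0 .$$
By (6) the number of such $V$ is $m_0|S|$. So $\rho(v)=m_0$ for every $v\in S$: all $m_0$ letters $>b$ are followed by $b$. $\square$

**Fact 6.** *$\#\{V\in Q:\ V\text{ ends with }db\text{ for some letter }d>b\}\le m_0|S|$.*

*Proof.* We show that such a $V$ corresponds in (4) to a pair $(v,|x|)$ with $v[|x|+1]>b$. Let $U=\mathit{rot}(V)$ and $\varphi(U)=yex$ as in Section 7, with $v=xy\in S$. The last letter of $U$ is $U[N+1]=d>b$. Let $z>b$ be the largest letter of $U$; index $N+1$ of $f_U$ carries $z$. Words of cycles are read along $\pi_U^{-1}$, so in the Lyndon factor of $\varphi(U)$ containing index $N+1$, this occurrence of $z$ is cyclically preceded by $f_U[\pi_U(N+1)]=U[N+1]=d$.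

Suppose the factor is $ex$. Then $z$ is not its first letter, and $d$ directly precedes $z$ in $ex$. Since $d\ne e$, $d$ directly precedes $z$ inside $x$, hence in $v$. As $d>b$ and $z>b$, this contradicts Fact 5.

Suppose the factor is a factor $L$ of $y$ with $|L|\ge2$. By (L3), $z$ is not the first letter of $L$. So $d$ directly precedes $z$ in $L$, hence in $v$, again contradicting Fact 5.

So the factor is a factor of $y$ equal to $z$. The factors of $y$ before it are $\succeq z$, hence begin with $z$, hence equal $z$ by (L3). Thus $y$ begins with $z$, that is, $v[|x|+1]=z$. For each $v\in S$ there are at most $m_0$ such values of $|x|$. By (4) the bound follows. $\square$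

**The contradiction.** Let $V\in Q$ with $V[1]=b$ and $V[2]>b$. By (P3), applied to $V$, the word $\varphi(V)$ ends with $V[2]\,b$, and $\varphi(V)\in Q$ by (Q1). Since $\varphi$ is injective, (7) and Fact 6 give
$$(m_0+1)|S|\ \le\ m_0|S| ,$$
which is impossible because $S\ne\emptyset$. So $j\le\sigma-2$ is impossible, and every class of $\sim$ contains the sorted word. Two words with the same Parikh vector are both equivalent to the same sorted word, hence to each other. This proves the Theorem. $\blacksquare$

## 10. The number of orbits, and when rotation alone suffices

**Classification of orbits.** For every finite alphabet and every total order on it, the orbits on $\Sigma^n$ of the group generated by $\mathit{rot}$ and $\mathsf{BBWT}$, and of the monoid of forward applications, are exactly the Parikh classes. Their number is the number of vectors of $|\Sigma|$ nonnegative integers with sum $n$, which is $\binom{n+|\Sigma|-1}{|\Sigma|-1}$. Equivalently, the directed graph on each Parikh class with edges $w\to\mathit{rot}(w)$ and $w\to\mathsf{BBWT}(w)$ is strongly connected. The same holds with either operation replaced by its inverse, because on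 a finite set the inverse of a permutation is a positive power of it and conversely. The order of $\Sigma$ was arbitrary in the proof, so the result also holds for the transform built from the reversed alphabet order.

**Rotation alone.** *Let $\sigma$ be the number of distinct letters occurring. Rotation alone is transitive on a Parikh class if and only if $\sigma\le1$, or $\sigma=2$ and one letter occurs exactly once.* A rotation class has at most $n$ elements, so we compare sizes. If $\sigma\le1$ there is one word. If $\sigma=2$ and one multiplicity is $1$, the class consists of $n$ words, all rotations of each other. If $\sigma=2$ and both multiplicities are $\ge2$, then $n\ge4$ and the class has $\binom{n}{k_1}\ge\binom n2>n$ words. If $\sigma\ge3$, the class has at least $\binom{n}{k_1}\binom{n-k_1}{k_2}$ words. The first factor is $\ge n$ because $1\le k_1\le n-1$; the second is $\ge n-k_1\ge2$ because $1\le k_2\le n-k_1-1$. So there are at least $2n>n$ words.
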